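# Chern flatness and the three Chern Ricci curvatures of compact locally homogeneous Hermitian manifolds

## 1. Three zero traces and the guess that they force zero curvature

The answer one would first guess is *yes*. In Riemannian geometry a homogeneous Ricci-flat manifold is flat (Alekseevskii–Kimel'fel'd, Funct. Anal. Appl. 9 (1975) 97–102). On a Hermitian manifold the curvature of the Chern connection can be traced in three different ways. If we ask that all three traces vanish, and that the space is compact and locally homogeneous, it is natural to expect that the whole curvature vanishes. Whether this is so is asked in Lei Ni and Fangyang Zheng, "A classification of locally Chern homogeneous Hermitian manifolds", arXiv:2301.00579 (2023). We first make the question precise, then test the guess.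

**Definition (Chern connection, curvature, Ricci curvatures).** Let $(M^n,g)$ be a Hermitian manifold of complex dimension $n$. Its Chern connection $\nabla$ is the unique connection with $\nabla g=0$, $\nabla J=0$ whose torsion $T(X,Y)=\nabla_XY-\nabla_YX-[X,Y]$ has no $(1,1)$-component. Let $R$ be its curvature. In a local unitary frame $e_1,\dots,e_n$ of $T^{1,0}M$ put $R_{i\bar jk\bar l}=g(R(e_i,\bar e_j)e_k,\bar e_l)$, so that the first two indices are the $2$-form indices. Put
$$\mathrm{Ric}^{(1)}_{i\bar j}=\sum_kR_{i\bar jk\bar k},\qquad \mathrm{Ric}^{(2)}_{k\bar l}=\sum_iR_{i\bar ik\bar l},\qquad \mathrm{Ric}^{(3)}_{i\bar l}=\sum_kR_{i\bar kk\bar l}.\tag{1}$$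
The metric is *Chern flat* if $R\equiv0$. The manifold is *locally homogeneous* if its universal cover, with the pulled-back Hermitian structure, admits a transitive group of holomorphic isometries.

*The question:* if $(M,g)$ is compact and locally homogeneous and $\mathrm{Ric}^{(1)}=\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$, must $g$ be Chern flat?

Throughout, Hermitian products are linear in the first slot, $\langle x,y\rangle=g(x,\bar y)$ on $T^{1,0}$, and $M^*$, $M^T$, $\bar M$ are the adjoint, the transpose and the entrywise conjugate of a matrix.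

We use the following standard facts. If $Z$ is a holomorphic vector field and $W$ has type $(1,0)$, the $(1,0)$-part of $T(Z,\bar W)=0$ reads $\nabla_{\bar W}Z=[\bar W,Z]^{1,0}=0$. So $\nabla^{0,1}=\bar\partial$ on $T^{1,0}M$, and $\nabla$ is the Chern connection of the holomorphic Hermitian bundle $T^{1,0}M$. Four consequences:

1. If a holomorphic frame $Z_a$ has constant inner products, then $\langle\nabla_XZ_a,Z_b\rangle=X\langle Z_a,Z_b\rangle-\langle Z_a,\nabla_{\bar X}Z_b\rangle=0$ for $X$ of type $(1,0)$, so all $Z_a$ are parallel and the bundle is flat.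
2. The Chern connection of an orthogonal direct sum of holomorphic bundles is the direct sum of the Chern connections.
3. $R$ has type $(1,1)$: $R(\bar X,\bar Y)=0$ on $T^{1,0}$ because $\bar\partial^2=0$, and $R(X,Y)=-R(\bar X,\bar Y)^*=0$ because $\nabla g=0$. On $T^{0,1}$ one conjugates.
4. $T(T^{1,0},T^{0,1})=0$ and, since $\nabla$ and the bracket preserve $T^{1,0}$, $T(T^{1,0},T^{1,0})\subset T^{1,0}$.

Now the tests.

*Curves.* For $n=1$ the only component is $R_{1\bar11\bar1}$ and it equals each of the three Ricci curvatures. The guess holds.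

*Kähler metrics.* If $T=0$, then $\nabla$ is the Levi-Civita connection, all three Ricci curvatures agree with the Riemannian one, and the theorem of Alekseevskii–Kimel'fel'd, applied to the universal cover, gives $R=0$. The guess holds.

*Complex Lie groups.* On a complex Lie group with a left-invariant Hermitian metric, the left-invariant $(1,0)$-fields form a holomorphic frame with constant inner products. By fact 1 the metric is Chern flat. Here $T(x,y)=-[x,y]$, so $T$ may be nonzero. The guess holds again.

*The Hopf surface.* On $\mathbb C^2\setminus0$ take $|dz|^2/|z|^2$. Scalings and $U(2)$ act transitively by holomorphic isometries, and $z\mapsto2z$ generates a cocompact group. The metric is $|z|^{-2}$ times the flat one, so $R(\partial_i,\bar\partial_j)\partial_k=\Omega_{i\bar j}\partial_k$ with $\Omega_{i\bar j}=\partial_i\bar\partial_j\log|z|^2=\delta_{ij}|z|^{-2}-\bar z_iz_j|z|^{-4}$. At $z=(r,0)$, in the unitary frame $e_i=r\partial_i$, we get $\Omega=\mathrm{diag}(0,1)$ and $R_{i\bar jk\bar l}=\Omega_{i\bar j}\delta_{kl}$. Hence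
$$\mathrm{Ric}^{(1)}=\mathrm{diag}(0,2),\qquad \mathrm{Ric}^{(2)}=\mathrm{diag}(1,1),\qquad \mathrm{Ric}^{(3)}=\mathrm{diag}(0,1).$$
So the three curvatures really differ. The hypothesis fails, and the guess is not contradicted.

Section 3 proves the guess for $n=2$, and Section 4 proves it for quotients of solvable Lie groups. The proof in Section 4 stops at one exact place, and the counterexamples will be read off from that place.

## 2. A compact six-dimensional counterexample, a family, and the cases where flatness holds

The guess is false. There is a compact locally homogeneous Hermitian manifold of complex dimension $6$, hence one in every dimension $n\ge6$, with all three Chern Ricci curvatures zero that is not Chern flat.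

**Theorem A.** Let $X=SL(2,\mathbb C)\times\mathfrak{sl}_2(\mathbb C)$ with its product complex structure, and let $|x|^2=\mathrm{tr}(xx^*)$. Let $g_X$ be the Hermitian metric given at $(g,u)$ by
$$|g^{-1}dg|^2+|\bar g^{-1}\,du\,\bar g|^2.\tag{2}$$
Then $(X,g_X)$ is simply connected, it has a simply transitive group $G$ of holomorphic isometries, all three Chern Ricci curvatures vanish, and $R\ne0$. There is a discrete $\Gamma\subset G$ with $M=\Gamma\backslash X$ a compact manifold. Products with flat tori give counterexamples in every dimension $n\ge6$.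

**Theorem B.** Let $S$ be a connected complex Lie group with Lie algebra $\mathfrak s$, $\rho:S\to GL(U)$, $U=\mathbb C^d$, a holomorphic representation, $X_1,\dots,X_m$ a unitary basis of $\mathfrak s$ for a Hermitian product, and $M_a=\rho_*(X_a)$. On $X=S\times U$ take the metric
$$|g^{-1}dg|^2+|\overline{\rho(g)}^{\,-1}du|^2.\tag{3}$$
It is invariant under the simply transitive holomorphic action $(a,b)\cdot(g,u)=(ag,\overline{\rho(a)}u+b)$. Then:

1. $\mathrm{Ric}^{(1)}=\mathrm{Ric}^{(3)}=0$ always.
2. $\mathrm{Ric}^{(2)}=0\iff\sum_a[M_a,M_a^*]=0$.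
3. $R=0\iff[M_a,M_b^*]=0$ for all $a,b$.
4. For a fixed product on $\mathfrak s$, some Hermitian product on $U$ gives $\mathrm{Ric}^{(2)}=0$ iff $\rho_*$ is completely reducible. For such a product the metric is Chern flat iff $\rho_*(\mathfrak s)$ is abelian.

A Hermitian product on $U$ enters as follows: choose a unitary basis, identify $U$ with $\mathbb C^d$ by it, and form matrices, conjugates and adjoints in that basis. Another unitary basis replaces $\rho$ by $k\rho k^{-1}$ with $k$ unitary, and $u\mapsto\bar ku$ is then an isometry between the two metrics (3).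

**Theorem C.**

1. If $n\le2$, every compact locally homogeneous Hermitian manifold with $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$ is Chern flat.
2. Let $G$ be a unimodular Lie group with a left-invariant Hermitian structure with $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$. If $\mathfrak g^{1,0}$ is solvable (e.g. if $G$ is solvable), it is Chern flat. In particular the answer to the question is "yes" for compact quotients $\Gamma\backslash G$ of solvable Lie groups with left-invariant structure.
3. In the setting of 2, if $n\le4$, it is Chern flat.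
4. The bound in 3 is sharp: for $n=5$ the unimodular group $SL(2,\mathbb C)\ltimes\overline{\mathbb C^2}$ (Theorem B, $\rho$ standard) has all three Ricci curvatures zero and $R\ne0$. It has complete finite-volume quotients, e.g. by $\{(a,b):a\in SL_2(\mathbb Z[i]),\ b\in\mathbb Z[i]^2\}$.

These results do not settle dimensions $3,4,5$ for compact locally homogeneous manifolds in general.

## 3. The torsion trace, and surfaces (Theorem C.1)

**Step 1: an identity comparing two curvature traces.** The purpose is to relate $\mathrm{Ric}^{(2)}$ and $\mathrm{Ric}^{(3)}$ through the torsion. The Bianchi identity for a connection with torsion (Kobayashi–Nomizu I, Thm. III.5.3) says, with $\mathfrak S$ the cyclic sum,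
$$\mathfrak S\,R(X,Y)Z=\mathfrak S\{T(T(X,Y),Z)+(\nabla_XT)(Y,Z)\}.$$
Insert $X=e_i$, $Y=\bar e_j$, $Z=e_k$. On the left, $R(e_k,e_i)\bar e_j=0$ by fact 3. On the right, $T(e_i,\bar e_j)=T(\bar e_j,e_k)=0$, and $T(T(e_k,e_i),\bar e_j)=0$ since $T(e_k,e_i)$ has type $(1,0)$. The terms $(\nabla_{e_i}T)(\bar e_j,e_k)$ and $(\nabla_{e_k}T)(e_i,\bar e_j)$ vanish because $\nabla$ preserves types and $T$ has no mixed part. So
$$R(e_i,\bar e_j)e_k-R(e_k,\bar e_j)e_i=(\nabla_{\bar e_j}T)(e_k,e_i).\tag{4}$$
Put $\eta(y)=\sum_k\langle T(e_k,y),e_k\rangle$ for $y\in T^{1,0}$, and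
$$s=\sum_{i,k}R_{i\bar ik\bar k}=\mathrm{tr}\,\mathrm{Ric}^{(2)},\qquad \hat s=\sum_{i,k}R_{k\bar ii\bar k}=\mathrm{tr}\,\mathrm{Ric}^{(3)}.$$
In (4) set $j=i$, take the inner product with $e_k$, and sum over $i,k$. Contraction commutes with the metric connection $\nabla$, so
$$s-\hat s=\sum_i(\nabla_{\bar e_i}\eta)(e_i).\tag{5}$$

**Step 2: integrate over a compact manifold.** We want to turn the right side of (5) into $|\eta|^2$. For a metric connection and a vector field $\xi$, $\mathcal L_\xi Y=\nabla_\xi Y-B(Y)$ with $B(Y)=\nabla_Y\xi+T(\xi,Y)$. Apply the derivation $\mathcal L_\xi-\nabla_\xi$, which is algebraic and equals $-B$ on vectors, to the parallel volume form. This gives $\mathcal L_\xi\mathrm{vol}=(\mathrm{tr}\,B)\,\mathrm{vol}$, so $\mathrm{div}\,\xi=\mathrm{tr}(Y\mapsto\nabla_Y\xi+T(\xi,Y))$. By complex linearity this also holds for complex fields, with the trace over $TM\otimes\mathbb C$.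

Let $\eta_i=\eta(e_i)$ and $\xi=\sum_i\eta_i\bar e_i$, which is the metric dual of $\eta$ and so does not depend on the frame. The inputs $Y=e_k$ contribute nothing: $\nabla_{e_k}\xi$ has type $(0,1)$ and $T(\xi,e_k)=0$. The inputs $Y=\bar e_k$ contribute $\sum_k(\nabla_{\bar e_k}\eta)(e_k)$ from the first term. From the second they contribute $\sum_{i,k}\eta_i\overline{\langle T(e_i,e_k),e_k\rangle}=-\sum_i\eta_i\bar\eta_i$. Hence $\mathrm{div}\,\xi=\sum_i(\nabla_{\bar e_i}\eta)(e_i)-|\eta|^2$. With (5), for compact $M$,
$$\int_M(s-\hat s)=\int_M|\eta|^2.\tag{6}$$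
As a check, on the Hopf surface $s=2$ and $\hat s=1$. There $\nabla_{\partial_i}\partial_j=-\bar z_i|z|^{-2}\partial_j$, so at $(r,0)$ we have $T(e_1,e_2)=-e_2$, $\eta_1=1$, $\eta_2=0$, and both integrands equal $1$.

**Step 3: conclude for $n\le2$.** The case $n=1$ was done in Section 1. Let $n=2$ and $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$. Then $s=\hat s=0$ and $\eta=0$ by (6). Now $\eta_2=\langle T(e_1,e_2),e_1\rangle$ and $\eta_1=\langle T(e_2,e_1),e_2\rangle$ are, up to sign, the two components of $T(e_1,e_2)$. So $T=0$ and $g$ is Kähler. Its Ricci curvature vanishes, its universal cover is a homogeneous Ricci-flat Riemannian manifold, and it is flat by Alekseevskii–Kimel'fel'd. This proves Theorem C.1.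

For $n\ge3$, $\eta$ no longer determines $T$, so this argument ends here.

## 4. Unimodular groups: a sum of commutators, and the solvable case (Theorem C.2)

The next class to try is a Lie group $G$ with a left-invariant Hermitian structure, where everything becomes linear algebra.

**Step 1: translate into one representation.** We want to encode $\nabla$, the bracket and $R$ by operators $A_x$. Let $\mathfrak q=\mathfrak g^{1,0}$, a complex subalgebra of $\mathfrak g_{\mathbb C}$ by integrability, so $\mathfrak g_{\mathbb C}=\mathfrak q\oplus\bar{\mathfrak q}$. Let $e_i$ be a unitary basis of $\mathfrak q$. For $x,y\in\mathfrak q$ put $A_xy=\nabla_xy$ and $A_i=A_{e_i}$. Differentiating the constant $\langle y,z\rangle$ along $\bar x$ gives $0=\langle\nabla_{\bar x}y,z\rangle+\langle y,A_xz\rangle$, so $\nabla_{\bar x}=-A_x^*$ on $\mathfrak q$. The condition $T(x,\bar y)=0$ reads $[x,\bar y]=\nabla_x\bar y-\nabla_{\bar y}x$. Since $\nabla_x\bar y=\overline{\nabla_{\bar x}y}$,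
$$[x,\bar y]=A_y^*x-\overline{A_x^*y}.\tag{7}$$
The subalgebra $\mathfrak q$ acts on $\mathfrak g_{\mathbb C}/\mathfrak q\cong\bar{\mathfrak q}$, and by (7) this action is $\bar y\mapsto-\overline{A_x^*y}$. Since it is a representation, $-A^*_{[x,x']}=[A_x^*,A_{x'}^*]=-[A_x,A_{x'}]^*$. So $A$ is a representation of $\mathfrak q$, and $A_x=0$ iff $x$ acts trivially on $\mathfrak g_{\mathbb C}/\mathfrak q$. For example, a complex Lie group has $[\mathfrak q,\bar{\mathfrak q}]=0$, hence $A=0$.

From $R(x,\bar y)=[\nabla_x,\nabla_{\bar y}]-\nabla_{[x,\bar y]}$ and (7),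
$$R(x,\bar y)=-[A_x,A_y^*]-A_{A_y^*x}-(A_{A_x^*y})^*.\tag{8}$$

**Step 2: use unimodularity to simplify $\mathrm{Ric}^{(2)}$.** The aim is to remove the last two terms of (8) from the trace. Put $x_0=\sum_iA_i^*e_i$. Unimodularity gives $0=\mathrm{tr}\,\mathrm{ad}_{\mathfrak g_{\mathbb C}}x=\mathrm{tr}\,\mathrm{ad}_{\mathfrak q}x-\mathrm{tr}A_x$ for $x\in\mathfrak q$. Hence
$$\eta(y)=\sum_k\langle A_ky-A_ye_k-[e_k,y],e_k\rangle=\langle y,x_0\rangle-\mathrm{tr}A_y+\mathrm{tr}\,\mathrm{ad}_{\mathfrak q}y=\langle y,x_0\rangle.$$
As $\eta(e_i)$ is constant, (5) becomes $s-\hat s=-\sum_i\eta(\nabla_{\bar e_i}e_i)=\sum_i\eta(A_i^*e_i)=\eta(x_0)=|x_0|^2$. So $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$ forces $x_0=0$. Setting $x=y=e_i$ in (8) and summing, the last two terms give $-A_{x_0}-A_{x_0}^*=0$, and $\mathrm{Ric}^{(2)}=0$ reads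
$$\sum_i[A_i,A_i^*]=0.\tag{9}$$

**Step 3: diagonalize in the solvable case.** The following lemma exploits (9).

**Lemma 1.** If matrices $A_i$ span a solvable Lie algebra (bracket-closed span) and $\sum_i[A_i,A_i^*]=0$, they are simultaneously diagonal in a unitary basis.

*Proof.* By Lie's theorem there is a common invariant flag, and by Gram–Schmidt a unitary basis adapted to it. So we may assume that all $A_i=(a^i_{pq})$ are upper triangular. The $(p,p)$ entry of the sum is $\sum_i\big(\sum_{q>p}|a^i_{pq}|^2-\sum_{q<p}|a^i_{qp}|^2\big)=0$, the diagonal terms having canceled. For $p=1$ the second sum is empty, so row $1$ has no off-diagonal entries. If this is known for rows $1,\dots,p-1$, then $a^i_{qp}=0$ for $q<p$, and the identity gives $a^i_{pq}=0$ for $q>p$. $\square$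

**Step 4: one more consequence of the Jacobi identity.** We need a relation that involves the bracket of $\mathfrak q$. By (7) the $\mathfrak q$-component of $[x,[y,\bar z]]$ is $[x,A_z^*y]-A^*_{A_y^*z}x$, and similarly with $x,y$ exchanged. So the $\mathfrak q$-component of $[[x,y],\bar z]=[x,[y,\bar z]]-[y,[x,\bar z]]$ is
$$A_z^*[x,y]-[A_z^*x,y]-[x,A_z^*y]=A^*_{A_x^*z}y-A^*_{A_y^*z}x.\tag{10}$$

**Proposition 2.** Let $G$ be unimodular with a left-invariant Hermitian structure with $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$. If $A(\mathfrak q)$ is solvable, then $R=0$.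

*Proof.* The span of the $A_i$ is $A(\mathfrak q)$, which is bracket-closed. By (9) and Lemma 1 choose the unitary basis so that $A_xe_a=\lambda_a(x)e_a$, and write $\lambda_{ab}=\lambda_a(e_b)$. Then $A_j^*e_i=\bar\lambda_{ij}e_i$. In (8) with $x=e_i$, $y=e_j$ the commutator vanishes, $A_{A_j^*e_i}=\bar\lambda_{ij}A_i$ and $(A_{A_i^*e_j})^*=\lambda_{ji}A_j^*$. Therefore
$$R(e_i,\bar e_j)e_k=-(\bar\lambda_{ij}\lambda_{ki}+\lambda_{ji}\bar\lambda_{kj})e_k.\tag{11}$$
Only $k=l$ contributes to $\mathrm{Ric}^{(3)}_{i\bar l}=\sum_kR_{i\bar kk\bar l}$, so $0=\mathrm{Ric}^{(3)}_{i\bar l}=-\lambda_{li}(\bar\lambda_{il}+\bar\lambda_{ll})$. The case $i=l$ gives $\lambda_{ll}=0$, and then $\lambda_{li}\lambda_{il}=0$ for all $i,l$.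

Take (10) with $x=e_a$, $y=e_b$, $z=e_j$, $a\ne b$, and let $[e_a,e_b]=\sum_pc^p_{ab}e_p$. The $e_b$-component of the left side is $(\bar\lambda_{bj}-\bar\lambda_{aj}-\bar\lambda_{bj})c^b_{ab}$. On the right, $A^*_{A_a^*e_j}e_b=\lambda_{ja}\bar\lambda_{bj}e_b$, and the other term is a multiple of $e_a$. So
$$-\bar\lambda_{aj}c^b_{ab}=\lambda_{ja}\bar\lambda_{bj}\qquad(a\ne b).\tag{12}$$
Suppose $\lambda_{ja}\ne0$. Then $\lambda_{aj}=0$, so (12) gives $\lambda_{bj}=0$ for all $b\ne a$, and this holds for $b=a$ too. Thus $\lambda_{ja}\ne0$ implies $\lambda_{bj}=0$ for all $b$. In (11): if $\lambda_{ij}\ne0$ then $\lambda_{ki}=0$, and if $\lambda_{ji}\ne0$ then $\lambda_{kj}=0$. Both terms vanish. $\square$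

Theorem C.2 follows. If $\mathfrak q$ is solvable, so is $A(\mathfrak q)$. If $\mathfrak g$ is solvable, so are $\mathfrak g_{\mathbb C}$ and its subalgebra $\mathfrak q$. A Lie group with a lattice is unimodular, so compact quotients $\Gamma\backslash G$ of solvable groups are covered.

## 5. Where the argument stops: Hermitian matrices that do not commute

It is natural to try the same proof for every unimodular group. Everything up to (9) is general. Solvability of $A(\mathfrak q)$ enters at exactly one place: Lie's theorem in Lemma 1. Without it, (9) does not even make the $A_i$ commute with each other. The Pauli matrices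
$$\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\quad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$$
are Hermitian, so $\sum_i[\sigma_i,\sigma_i^*]=0$, but $[\sigma_1,\sigma_2^*]=2i\sigma_3\neq0$.

So let us look for a group on which $A$ consists of such matrices and in which the remaining terms of (8) do no harm. Suppose $\mathfrak q=\mathfrak s\oplus U$ orthogonally, with $A_u=0$ for $u\in U$, and, for $x\in\mathfrak s$, $A_x$ zero on $\mathfrak s$ and $A_x(U)\subset U$. Then $A_y^*x$ always lies in $U$, so $A_{A_y^*x}=0$, and (8) collapses to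
$$R(x,\bar y)=-[A_x,A_y^*].$$
The $2$-form indices of $R$ now see only $\mathfrak s$, and its endomorphism indices see only $U$. Therefore $\mathrm{Ric}^{(3)}$, which contracts an index of the first kind with one of the second kind, is zero. $\mathrm{Ric}^{(1)}$ is the trace of a commutator, hence zero. And $\mathrm{Ric}^{(2)}$ is $-\sum[A_i,A_i^*]$, zero for Hermitian $A_i$.

What group is this? By (7), $[x,\bar y]=0$ for $x,y\in\mathfrak s$ and $[x,\bar u]=-\overline{A_x^*u}$ for $u\in U$. So $\mathfrak s$ acts on $\bar U$. If we let $\mathfrak s$ and $U$ commute inside $\mathfrak q$ and take $U$ abelian, we are led to a complex group $S$ acting on the vector space $U$ by the *complex conjugate* of a holomorphic representation. The conjugate is essential. With $\rho$ in place of $\bar\rho$ in (3), the columns of $\rho(g)$ would be a holomorphic unitary frame, and the metric would be Chern flat by fact 1. We now forget the heuristics and compute with (3) directly.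

## 6. The curvature of $S\times U$ with the conjugate action (Theorem B.1–B.3)

**Step 1: invariance.** We check that the metric is homogeneous. The maps $(g,u)\mapsto(ag,\overline{\rho(a)}u+b)$ are holomorphic and form a group $G$ with product $(a,b)(a',b')=(aa',\overline{\rho(a)}b'+b)$. The element $(a,b)$ sends $(1,0)$ to $(a,b)$, so the action is simply transitive. Under it $(ag)^{-1}d(ag)=g^{-1}dg$ and $\overline{\rho(ag)}^{\,-1}d(\overline{\rho(a)}u+b)=\overline{\rho(g)}^{\,-1}du$. Both are $(1,0)$-forms with vector values, so (3) is Hermitian and $G$-invariant.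

**Step 2: split the tangent bundle.** This isolates the curved part. Holomorphically and orthogonally $T^{1,0}X=F_1\oplus F_2$. Here $F_1$ is framed by the left-invariant holomorphic fields $E_a$ of $S$, dual to the forms $\varphi^a$ in $g^{-1}dg=\sum\varphi^aX_a$, and $F_2$ is framed by the $\partial/\partial u^\alpha$. The frame $E_a$ is holomorphic and orthonormal, so $F_1$ is flat by fact 1. On $F_2$ the metric is $|P^{-1}w|^2$ with $P=\overline{\rho(g)}$. By fact 2 it remains to compute the curvature of $F_2$.

**Step 3: the connection form of $F_2$.** Put $\theta=\rho(g)^{-1}d\rho(g)=\sum_a\varphi^aM_a$, a matrix of holomorphic $(1,0)$-forms with $d\theta=-\theta\wedge\theta$. The columns of $P$ form a unitary frame $f=(f_1,\dots,f_d)$ of $F_2$. Since $P$ is antiholomorphic, $\bar\partial P=dP=\overline{\rho(g)\theta}=P\bar\theta$. Write $\nabla f=f\Theta$. Then $\Theta^{0,1}=\bar\theta$. Unitarity of $f$ means $\Theta+\Theta^*=0$, so $\Theta^{1,0}=-(\bar\theta)^*=-\theta^T$. Thus $\Theta=\bar\theta-\theta^T$.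

**Step 4: the curvature form.** Interchanging $1$-forms changes the sign, so $(\theta\wedge\theta)^T=-\theta^T\wedge\theta^T$ and $d\theta^T=\theta^T\wedge\theta^T$. Therefore
$$F=d\Theta+\Theta\wedge\Theta=-\bar\theta\wedge\bar\theta-\theta^T\wedge\theta^T+(\bar\theta-\theta^T)\wedge(\bar\theta-\theta^T)=-\bar\theta\wedge\theta^T-\theta^T\wedge\bar\theta.$$
Inserting $\theta=\sum\varphi^aM_a$ gives $F=\sum_{a,b}\varphi^a\wedge\bar\varphi^b\,[\bar M_b,M_a^T]$. Since $[M_a,M_b^*]^T=\bar M_bM_a^T-M_a^T\bar M_b$,
$$F(E_a,\bar E_b)=[M_a,M_b^*]^T,\qquad R_{a\bar b\alpha\bar\beta}=[M_a,M_b^*]_{\alpha\beta}.\tag{13}$$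
In the unitary frame $\{E_a\}\cup\{f_\alpha\}$ all components $R_{i\bar jk\bar l}$ vanish unless $i,j$ are $S$-indices and $k,l$ are $U$-indices.

**Step 5: read off the traces.** In $\mathrm{Ric}^{(3)}_{i\bar l}=\sum_kR_{i\bar kk\bar l}$ the index $k$ would have to be an $S$-index and a $U$-index at once, so $\mathrm{Ric}^{(3)}=0$. Next, $\mathrm{Ric}^{(1)}_{a\bar b}=\mathrm{tr}[M_a,M_b^*]=0$, and the other components vanish trivially. Finally $\mathrm{Ric}^{(2)}_{\alpha\bar\beta}=\big(\sum_a[M_a,M_a^*]\big)_{\alpha\beta}$ on the $U$-block and $\mathrm{Ric}^{(2)}=0$ elsewhere. With (13) this proves parts 1–3 of Theorem B. $\square$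

*Test with $S=\mathbb C$.* Then there is a single matrix $M$, and both $\mathrm{Ric}^{(2)}=0$ and $R=0$ mean that $M$ is normal: no counterexample. For instance $M=E_{12}$ gives the metric $|dz|^2+|du_1-\bar z\,du_2|^2+|du_2|^2$ with $\mathrm{Ric}^{(2)}=\mathrm{diag}(1,-1)$ on the $U$-block, and $M=\mathrm{diag}(1,-1)$ gives a Chern flat metric. We need at least two matrices that are balanced only in sum, or are individually normal without commuting.

## 7. Complete reducibility and the vanishing of $\mathrm{Ric}^{(2)}$ (Theorem B.4)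

The sum $\sum_a[M_a,M_a^*]$ does not change if the unitary basis of $\mathfrak s$ changes, so it depends only on the products on $\mathfrak s$ and $U$.

**Step 1: $\mathrm{Ric}^{(2)}=0$ implies complete reducibility.** We show that orthogonal complements of invariant subspaces are invariant. Let $\sum_a[M_a,M_a^*]=0$ and let $L\subset U$ be invariant. In $U=L\oplus L^\perp$ write $M_a=\begin{pmatrix}P_a&Q_a\\0&R_a\end{pmatrix}$. The upper left block of $[M_a,M_a^*]$ is $[P_a,P_a^*]+Q_aQ_a^*$. Taking traces and summing, $\sum_a\mathrm{tr}(Q_aQ_a^*)=0$, so all $Q_a=0$ and $L^\perp$ is invariant.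

**Step 2: closed orbits.** For the converse we minimize a norm over a conjugation orbit, and for that we need the orbit of a completely reducible tuple $(M_a)$ under $GL(U)$ to be closed in $\mathfrak{gl}(U)^m$. This is due to M. Artin (J. Algebra 11 (1969) 532–563). Here is a proof. Let $N=\lim_kh_kMh_k^{-1}$ be a limit of tuples in the orbit. Let $\mathcal A$ be the free associative unital algebra on $m$ letters and let $\pi_M,\pi_N:\mathcal A\to\mathrm{End}(U)$ be the evaluations at the two tuples. For $f\in\mathcal A$ we have $\pi_N(f)=\lim_kh_k\pi_M(f)h_k^{-1}$. Hence $\mathrm{tr}\,\pi_N(f)=\mathrm{tr}\,\pi_M(f)$, and $\pi_M(f)=0$ implies $\pi_N(f)=0$. So $\pi_N$ factors through the finite-dimensional algebra $\mathcal B=\pi_M(\mathcal A)$. The $\mathcal B$-module $U$ given by $M$ is faithful and semisimple. The radical of $\mathcal B$ kills every simple module, hence kills $U$, hence is zero. So $\mathcal B$ is a semisimple algebra, a product of matrix algebras. Therefore the $\mathcal B$-module given by $N$ is semisimple too. Both modules have the same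 character, and the traces of the central idempotents of the matrix factors determine the multiplicities of the simple modules. So the two modules are isomorphic, i.e. $N=hMh^{-1}$ for some $h\in GL(U)$.

**Step 3: complete reducibility gives a product with $\mathrm{Ric}^{(2)}=0$.** By Step 2 the function $\sum_a|hM_ah^{-1}|^2$, with $|M|^2=\mathrm{tr}(MM^*)$, attains a minimum over $h\in GL(U)$: the norm attains a minimum on a closed set. Let $M_a'=hM_ah^{-1}$ be a minimizing tuple. For every Hermitian $H$,
$$0=\frac{d}{dt}\Big|_{t=0}\sum_a|e^{tH}M_a'e^{-tH}|^2=2\,\mathrm{Re}\sum_a\mathrm{tr}\big([H,M_a']M_a'^*\big)=2\,\mathrm{tr}\Big(H\sum_a[M_a',M_a'^*]\Big).$$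
Choosing $H=\sum_a[M_a',M_a'^*]$, which is Hermitian, gives $\sum_a[M_a',M_a'^*]=0$. For the product $\langle hu,hv\rangle$ on $U$, the vectors $h^{-1}\varepsilon_i$ ($\varepsilon_i$ the old unitary basis) form a unitary basis, and in it $\rho_*(X_a)$ has matrix $M_a'$. So this product gives $\mathrm{Ric}^{(2)}=0$.

**Step 4: flatness means abelian image.** Let $\sum_a[M_a,M_a^*]=0$. If $R=0$, then $[M_a,M_b^*]=0$ for all $a,b$ by part 3. Each $M_b$ is normal, so it is diagonal in some unitary basis and, by interpolation, is a polynomial in $M_b^*$. Hence $[M_a,M_b]=0$ (Fuglede's theorem), and $\rho_*(\mathfrak s)$ is abelian. Conversely, if $\rho_*(\mathfrak s)$ is abelian, Lemma 1 makes the $M_a$ diagonal in one unitary basis, so $[M_a,M_b^*]=0$ and $R=0$. This completes the proof of Theorem B. $\square$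

## 8. The adjoint representation of $SL(2,\mathbb C)$ and a compact quotient (Theorem A)

By Theorem B, any completely reducible representation with nonabelian image gives a homogeneous example. What remains is compactness. We choose a representation for which a lattice in $U$ is preserved by a cocompact lattice in $S$: the adjoint representation, where both lattices come from the same quaternion order.

**Step 1: the curvature.** We specialize Theorem B. Take $S=SL(2,\mathbb C)$, $U=\mathfrak{sl}_2(\mathbb C)$, $\rho=\mathrm{Ad}$, with $\langle x,y\rangle=\mathrm{tr}(xy^*)$ on both. The basis $E_{12},E_{21},(E_{11}-E_{22})/\sqrt2$ of $U$ is orthonormal and consists of real matrices, so conjugating coordinates is entrywise conjugation. Therefore $\overline{\rho(a)}u=\overline{a\bar ua^{-1}}=\bar au\bar a^{-1}$. So (3) is the metric (2), and $G$ acts by $(a,b)\cdot(g,u)=(ag,\bar au\bar a^{-1}+b)$.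

The matrices $X_a=\sigma_a/\sqrt2$ form a unitary basis of $\mathfrak s$, since $\mathrm{tr}(\sigma_a\sigma_b)=2\delta_{ab}$. We have $\mathrm{ad}(x)^*=\mathrm{ad}(x^*)$, because $\mathrm{tr}([x,y]z^*)=\mathrm{tr}(y(z^*x-xz^*))=\mathrm{tr}(y[x^*,z]^*)$. So each $M_a=\mathrm{ad}X_a$ is Hermitian, and $\sum_a[M_a,M_a^*]=0$. All three Ricci curvatures vanish. But $[M_1,M_2^*]=\mathrm{ad}[X_1,X_2]=\mathrm{ad}(i\sigma_3)\ne0$, so $R\ne0$ by (13). Finally $X$ is simply connected, because $SL(2,\mathbb C)$ is diffeomorphic to $SU(2)\times\mathbb R^3$.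

**Step 2: a quaternion order.** This supplies both lattices. Let $K=\mathbb Q(i)$, $\alpha=1+i$, and let $D$ be the quaternion algebra over $K$ with basis $1,I,J,IJ$, where $I^2=\alpha$, $J^2=3$, $IJ=-JI$. Let $\mathcal O=\mathbb Z[i]\langle1,I,J,IJ\rangle$. It is a subring, since products of basis elements are $\mathbb Z[i]$-multiples of basis elements, and it is stable under the quaternion conjugation $x+yI+zJ+wIJ\mapsto x-yI-zJ-wIJ$. Embed $D$ in $M_2(\mathbb C)$ by
$$x+yI+zJ+wIJ\mapsto\begin{pmatrix}x+y\sqrt\alpha&3(z+w\sqrt\alpha)\\z-w\sqrt\alpha&x-y\sqrt\alpha\end{pmatrix}.$$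
Indeed $I\mapsto\mathrm{diag}(\sqrt\alpha,-\sqrt\alpha)$ and $J\mapsto\begin{pmatrix}0&3\\1&0\end{pmatrix}$ satisfy the defining relations. The determinant is $N=x^2-\alpha y^2-3(z^2-\alpha w^2)$, the trace is $2x$, and quaternion conjugation is the adjugate. The images of $1,I$ span the diagonal matrices over $\mathbb C$, and those of $J,IJ$ span the off-diagonal ones. So $\mathcal O$ is a lattice in $M_2(\mathbb C)\cong\mathbb R^8$, and its trace-zero part $\mathcal O^0=\mathbb Z[i]\langle I,J,IJ\rangle$ is a lattice in $\mathfrak{sl}_2(\mathbb C)$.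

**Step 3: $D$ is a division algebra.** We need nonzero elements of $\mathcal O$ to have nonzero determinant, so we show that $N$ has no nontrivial zero over $K$. After scaling, suppose $x,y,z,w\in\mathbb Z[i]$ is a zero with no common factor $3$. The number $3$ is prime in $\mathbb Z[i]$ with residue field $\mathbb F_9$. Since $(1+i)^4=-4\equiv-1\pmod 3$, the class of $\alpha$ has order $8$ in the cyclic group $\mathbb F_9^\times$ of order $8$, so it is not a square. From $x^2\equiv\alpha y^2\pmod3$ we get $3\mid x,y$. Then $9\mid3(z^2-\alpha w^2)$, so $z^2\equiv\alpha w^2\pmod3$ and $3\mid z,w$, a contradiction.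

**Step 4: $\Gamma_0=\{\gamma\in\mathcal O:\det\gamma=1\}$ is discrete and cocompact in $SL(2,\mathbb C)$.** It is a group because $\gamma^{-1}$ is the quaternion conjugate of $\gamma$, and it is discrete because $\mathcal O$ is. For cocompactness we find a compact set $\mathcal K$ with $SL(2,\mathbb C)=\Gamma_0\mathcal K$. Let $C\subset M_2(\mathbb C)$ be compact, convex and symmetric with $\mathrm{vol}(C)>2^8\,\mathrm{covol}(\mathcal O)$. Let $g\in SL(2,\mathbb C)$. Left multiplication by $g$ on $M_2(\mathbb C)$ has complex determinant $(\det g)^2=1$, so it preserves volume. By Minkowski's theorem there is $0\ne\gamma\in\mathcal O\cap gC$, say $\gamma=gc$. Then $\det c=\det\gamma\in\mathbb Z[i]\setminus\{0\}$ by Step 3, and it is bounded since $c\in C$. So $\det c$ lies in a finite set $B\not\ni0$ independent of $g$.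

Let $\gamma\in\mathcal O$ with $\det\gamma=m\in B$. Right multiplication by $\gamma$ has real determinant $|m|^4$, so the left ideal $\mathcal O\gamma$ has index $|m|^4$ in $\mathcal O$. The group $\mathcal O\cong\mathbb Z^8$ has finitely many subgroups of a given index. If $\mathcal O\gamma=\mathcal O\gamma'$ with $\det\gamma=\det\gamma'$, then $\gamma=v\gamma'$ and $\gamma'=v'\gamma$ with $v,v'\in\mathcal O$, and $\det v=1$, so $v\in\Gamma_0$. Hence there are finitely many $\gamma_1,\dots,\gamma_r$ such that every $\gamma\in\mathcal O$ with $\det\gamma\in B$ is $v\gamma_j$ with $v\in\Gamma_0$. Then $g=\gamma c^{-1}=v\gamma_jc^{-1}\in\Gamma_0\mathcal K$, where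
$$\mathcal K=SL(2,\mathbb C)\cap\bigcup_j\gamma_j\{c^{-1}:c\in C,\ \det c\in B\}.$$
The set of $c\in C$ with $\det c\in B$ is compact and consists of invertible matrices, so $\mathcal K$ is compact.

**Step 5: the group $\Gamma$ and the manifold $M$.** We combine the two lattices. Let $\Lambda=\overline{\mathcal O^0}$ (entrywise conjugate), a lattice in $\mathfrak{sl}_2(\mathbb C)$. For $a\in\Gamma_0$ both $a$ and $a^{-1}$ lie in $\mathcal O$, and trace-zero elements of $\mathcal O$ form $\mathcal O^0$, so $a\mathcal O^0a^{-1}=\mathcal O^0$ and $\bar a\Lambda\bar a^{-1}=\Lambda$. Hence $\Gamma=\{(a,b):a\in\Gamma_0,\ b\in\Lambda\}$ is a subgroup of $G$, and it is discrete. Under $G\cong X$ it acts by left translations, so it acts freely and properly discontinuously. Given $(g,u)\in X$, an element $(a,0)$ with $a\in\Gamma_0$ moves $g$ into $\mathcal K$, and then an element $(1,b)$ with $b\in\Lambda$ moves the second component into a compact fundamental domain of $\Lambda$. So $M=\Gamma\backslash X$ is compact.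

Thus $M$ is a compact locally homogeneous Hermitian manifold of complex dimension $6$ with all three Chern Ricci curvatures zero and $R\ne0$. For $n>6$ take $M\times(\text{flat complex torus of dimension }n-6)$: the curvature of a product is the direct sum, and $G\times\mathbb C^{n-6}$ acts transitively on the universal cover. This proves Theorem A. $\square$

## 9. Dimension five and finite volume (Theorem C.4)

Take $S=SL(2,\mathbb C)$ and $\rho$ the standard representation on $\mathbb C^2$ in Theorem B, with $\mathrm{tr}(xy^*)$ on $\mathfrak s$ and the standard product on $\mathbb C^2$. Then $M_a=X_a=\sigma_a/\sqrt2$ are Hermitian, $\sum_a[M_a,M_a^*]=0$, and $[M_1,M_2^*]=i\sigma_3\ne0$. So all Ricci curvatures vanish and $R\ne0$, with $n=3+2=5$. The group $G=SL(2,\mathbb C)\ltimes\overline{\mathbb C^2}$ is unimodular because $\mathfrak{sl}_2$ is semisimple and acts tracelessly on $\mathbb C^2$.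

For $a\in SL_2(\mathbb Z[i])$ we have $\bar a\,\mathbb Z[i]^2=\mathbb Z[i]^2$. So $\Gamma=\{(a,b):a\in SL_2(\mathbb Z[i]),\ b\in\mathbb Z[i]^2\}$ is a discrete subgroup of $G$. It acts freely and properly discontinuously by left translations. A left-invariant metric is complete, so the quotient is a complete manifold. Left translation by $(a,b)$ acts on the second factor by an affine map with linear part $\bar a$ of determinant $1$, so the Riemannian volume is a constant times (Haar measure of $SL(2,\mathbb C)$) $\times$ (Lebesgue measure). It remains to see that $SL_2(\mathbb Z[i])$ is a lattice in $SL(2,\mathbb C)$. This is classical, and a direct argument is short.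

Let $g\in SL(2,\mathbb C)$, and let $(m,n)g$ be a shortest nonzero vector of the lattice $\mathbb Z[i]^2g$ of row vectors. Then $m,n$ have no common nonunit factor, since dividing by one would shorten the vector. As $\mathbb Z[i]$ is a principal ideal domain, $(m,n)$ is the bottom row of some $\gamma\in SL_2(\mathbb Z[i])$. Write
$$\gamma g=\begin{pmatrix}1&z\\0&1\end{pmatrix}\begin{pmatrix}t&0\\0&t^{-1}\end{pmatrix}k,\qquad t>0,\ k\in SU(2).$$
Multiplying on the left by $\begin{pmatrix}1&m'\\0&1\end{pmatrix}$ with $m'\in\mathbb Z[i]$ keeps the bottom row, and we can reach $|\mathrm{Re}\,z|,|\mathrm{Im}\,z|\le\frac12$, so $|z|^2\le\frac12$. The two rows have squared lengths $t^2+|z|^2t^{-2}$ and $t^{-2}$, and the second is minimal. So $t^2\ge\frac12t^{-2}$, i.e. $t\ge2^{-1/4}$. In these coordinates Haar measure is a constant times $t^{-4}\,dz\,\frac{dt}t\,dk$: left multiplication by $\begin{pmatrix}1&z_0\\0&1\end{pmatrix}\mathrm{diag}(t_0,t_0^{-1})$ sends $(z,t)$ to $(z_0+t_0^2z,\,t_0t)$, which preserves $t^{-4}dz\,dt/t$, and $SL(2,\mathbb C)$ is unimodular.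 Since $\int_{2^{-1/4}}^\infty t^{-5}\,dt<\infty$, a set of finite measure meets every orbit. This proves Theorem C.4. $\square$

## 10. Complex dimension at most four (Theorem C.3)

We return to the setting of Section 4: $G$ is unimodular, $\mathrm{Ric}^{(2)}=\mathrm{Ric}^{(3)}=0$, and now $n\le4$. By Proposition 2 the only danger is a nonsolvable $A(\mathfrak q)$. We classify the possible pairs $(\mathfrak g_{\mathbb C},\mathfrak q)$. Many candidates are excluded because in them $\mathfrak q$ and $\bar{\mathfrak q}$ would be conjugate, and the following lemma forbids this. Here $\mathrm{Int}(\mathfrak g_{\mathbb C})$ is the connected complex Lie group generated by the $e^{\mathrm{ad}\,y}$, $y\in\mathfrak g_{\mathbb C}$, with Lie algebra $\mathrm{ad}\,\mathfrak g_{\mathbb C}$.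

**Lemma 3.** If $\mathfrak g$ and $\mathfrak q$ are unimodular, then $\bar{\mathfrak q}\ne\phi(\mathfrak q)$ for all $\phi\in\mathrm{Int}(\mathfrak g_{\mathbb C})$.

*Proof.* Let $f(\phi)$ be the determinant, in fixed bases, of the map $\mathfrak q\to\mathfrak g_{\mathbb C}/\mathfrak q$, $y\mapsto\phi(y)+\mathfrak q$. It is holomorphic in $\phi$, and $f(\mathrm{id})=0$. Let $Q$ be the connected subgroup generated by the $e^{\mathrm{ad}\,y}$, $y\in\mathfrak q$. As $\mathfrak q$ is unimodular, $Q$ acts with determinant $1$ on $\mathfrak q$. As $\mathfrak g$ is unimodular too, $Q$ acts with determinant $1$ on $\mathfrak g_{\mathbb C}/\mathfrak q$. So $f(k_1\phi k_2)=f(\phi)$ for $k_1,k_2\in Q$.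

Suppose $\phi_0(\mathfrak q)=\bar{\mathfrak q}$. Since $\bar{\mathfrak q}\cap\mathfrak q=0$, $f(\phi_0)\ne0$. The differential at $(\mathrm{id},\mathrm{id})$ of $(k_1,k_2)\mapsto k_1\phi_0k_2$, multiplied on the right by $\phi_0^{-1}$, is $(\mathrm{ad}\,y_1,\mathrm{ad}\,y_2)\mapsto\mathrm{ad}\,y_1+\mathrm{ad}\,\phi_0(y_2)$. Its image is $\mathrm{ad}(\mathfrak q+\bar{\mathfrak q})=\mathrm{ad}\,\mathfrak g_{\mathbb C}$. So $Q\phi_0Q$ contains a neighborhood of $\phi_0$, on which $f$ is constant. As $\mathrm{Int}(\mathfrak g_{\mathbb C})$ is connected and $f$ is holomorphic, $f$ is constant, contradicting $f(\mathrm{id})=0\ne f(\phi_0)$. $\square$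

**Step 1: reduce to a claim about $\mathfrak{sl}_2$.** If $\mathfrak q$ is solvable, Theorem C.2 applies. Otherwise its Levi factor is a nonzero complex semisimple algebra of dimension at most $4$, hence $\mathfrak s\cong\mathfrak{sl}_2(\mathbb C)$. If $n=3$, $\mathfrak q=\mathfrak s$. If $n=4$, the radical $\mathfrak c$ is one-dimensional, $\mathfrak s$ acts trivially on it, and $\mathfrak q=\mathfrak s\oplus\mathfrak c$ as Lie algebras. In both cases $\mathfrak q$ is unimodular, so Lemma 3 applies. *Claim:* $A(\mathfrak s)=0$. Given the claim, $A(\mathfrak q)$ is abelian and Proposition 2 gives $R=0$.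

**Step 2: list the semisimple quotients.** We fix notation and bound the cases. Let $\sigma$ be the conjugation of $\mathfrak g_{\mathbb C}$, $\mathfrak r$ the radical of $\mathfrak g_{\mathbb C}$ (which is $\sigma$-stable), $\ell=\mathfrak g_{\mathbb C}/\mathfrak r$ and $p:\mathfrak g_{\mathbb C}\to\ell$ the projection. Then $\sigma$ also acts on $\ell$. The solvable ideal $\mathfrak s\cap\mathfrak r$ of $\mathfrak s$ is $0$, so $3\le\dim\ell\le2n\le8$. Hence $\ell\cong\mathfrak{sl}_2$, $\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ or $\mathfrak{sl}_3$.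

**Step 3: $\ell\cong\mathfrak{sl}_2$ is impossible.** We show that $\bar{\mathfrak q}$ would be conjugate to $\mathfrak q$. Both $\mathfrak s$ and $\bar{\mathfrak s}$ are Levi subalgebras of $\mathfrak g_{\mathbb C}$. By Malcev's theorem $\bar{\mathfrak s}=e^{\mathrm{ad}\,v}\mathfrak s$ with $v\in\mathfrak r$ in the nilradical. If $n=3$ this contradicts Lemma 3.

Let $n=4$, so $\dim\mathfrak r=5$. As $p(\mathfrak q)=\ell$, the ideal $\mathfrak q\cap\mathfrak r$ of $\mathfrak q$ has dimension $1$. It is solvable, hence contained in the radical $\mathfrak c$ of $\mathfrak q$, and so equal to $\mathfrak c$. Let $\mathfrak r^{\mathfrak s}$ be the centralizer of $\mathfrak s$ in $\mathfrak r$. Then $\mathfrak c\subset\mathfrak r^{\mathfrak s}$, and likewise $\bar{\mathfrak c}\subset\mathfrak r$ centralizes $\bar{\mathfrak s}$. By complete reducibility $\mathfrak r=\mathfrak r^{\mathfrak s}\oplus E$ with $E=[\mathfrak s,\mathfrak r]$. Write $v=v_0+v_1$ accordingly.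

If $x\in\mathfrak s$ and $[x,v_1]=0$, then $[x,v]=0$ and $x=e^{\mathrm{ad}\,v}x\in\mathfrak s\cap\bar{\mathfrak s}\subset\mathfrak q\cap\bar{\mathfrak q}=0$. So $x\mapsto[x,v_1]$ is an injective map $\mathfrak s\to E$, and $3\le\dim E\le4$. If $\dim E=3$, then $E$, having no trivial summand, is the adjoint module. There every vector has a nonzero stabilizer, since $[v_1,v_1]=0$ and $0$ is killed by everything. This contradicts injectivity. So $\dim E=4$ and $\mathfrak r^{\mathfrak s}=\mathfrak c$. Now $e^{-\mathrm{ad}\,v}\bar{\mathfrak c}\subset\mathfrak r$ centralizes $e^{-\mathrm{ad}\,v}\bar{\mathfrak s}=\mathfrak s$, so it equals $\mathfrak c$. Hence $\bar{\mathfrak q}=\bar{\mathfrak s}+\bar{\mathfrak c}=e^{\mathrm{ad}\,v}\mathfrak q$, contradicting Lemma 3.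

**Step 4: $\ell\cong\mathfrak{sl}_3$ is impossible.** Again we produce a conjugacy. Here $n=4$ and $\mathfrak g_{\mathbb C}=\mathfrak{sl}_3$. The centralizer of $\mathfrak s$ contains $\mathfrak c\ne0$, so by Schur's lemma $\mathbb C^3$ is reducible under $\mathfrak s$. It is a faithful module, so $\mathbb C^3=P\oplus L$ with $P$ irreducible of dimension $2$ and $L$ trivial of dimension $1$. Thus $\mathfrak s$ is $\mathfrak{sl}(P)$, and its centralizer in $\mathfrak{sl}_3$ (scalars on $P$ and on $L$ with total trace zero) is one-dimensional, hence equal to $\mathfrak c$. So $\mathfrak q=\mathfrak{sl}_3\cap(\mathfrak{gl}(P)\oplus\mathfrak{gl}(L))$. The argument used only that $\mathfrak q\cong\mathfrak{sl}_2\oplus\mathbb C$, so it applies to $\bar{\mathfrak q}$ with another decomposition. As $SL_3(\mathbb C)$ is transitive on such decompositions, $\bar{\mathfrak q}$ is conjugate to $\mathfrak q$ under $\mathrm{Int}(\mathfrak{sl}_3)$, contradicting Lemma 3.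

**Step 5: $\ell=\ell_1\oplus\ell_2$ with $\ell_i\cong\mathfrak{sl}_2$; locate $p(\mathfrak s)$.** The aim is to show that $p(\mathfrak s)$ is one of the two ideals and that $\sigma$ swaps them. If $n=3$ read $\mathfrak c=0$. Here $\dim\mathfrak r=2n-6\in\{0,2\}$, and $\sigma$ permutes $\{\ell_1,\ell_2\}$. The projections of $p(\mathfrak s)\cong\mathfrak{sl}_2$ to $\ell_1,\ell_2$ are zero or isomorphisms, so $p(\mathfrak s)$ is $\ell_1$, $\ell_2$, or the graph of an isomorphism $\ell_1\to\ell_2$.

Suppose $p(\mathfrak s)$ is a graph. Then so is $p(\bar{\mathfrak s})=\sigma p(\mathfrak s)$. The centralizer of a graph in $\ell$ is $0$, since both components of a centralizing element are central in $\mathfrak{sl}_2$. So $p(\mathfrak c)=p(\bar{\mathfrak c})=0$, and $\ell=p(\mathfrak q)+p(\bar{\mathfrak q})=p(\mathfrak s)+p(\bar{\mathfrak s})$ is, by dimension, a direct sum of the graphs of some $\varphi,\psi$. But their intersection is isomorphic to the fixed space of $\psi^{-1}\varphi$, an automorphism of $\mathfrak{sl}_2$, hence equal to $\mathrm{Ad}(h)$ for some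 $h$. This fixed space is nonzero: it contains $h-\frac12\mathrm{tr}(h)I$ if this is nonzero, and is everything if $h$ is scalar. This is a contradiction.

So, after renaming, $p(\mathfrak s)=\ell_1$. If $\sigma\ell_1=\ell_1$, then $\ell\subset\ell_1+p(\mathfrak c)+p(\bar{\mathfrak c})$ has dimension at most $5$, a contradiction. So $\sigma$ swaps $\ell_1$ and $\ell_2$.

**Step 6: $\mathfrak s$ is an ideal, so $A(\mathfrak s)=0$.** Let $\mathfrak m=\mathfrak m_1\oplus\mathfrak m_2$ be a Levi subalgebra with $p(\mathfrak m_i)=\ell_i$. Suppose $\mathfrak m$ acts nontrivially on $\mathfrak r$. Then $\dim\mathfrak r=2$ and $\mathfrak r$ is irreducible, since a sum of one-dimensional modules is trivial. An irreducible module of $\mathfrak m_1\oplus\mathfrak m_2$ is a tensor product of irreducibles, so exactly one $\mathfrak m_j$ acts nontrivially. The ideal $[\mathfrak r,\mathfrak r]$ is $\mathfrak m$-stable and proper in the solvable algebra $\mathfrak r$, so it is $0$. Let $j'\ne j$. The centralizer of $\mathfrak r$ contains $\mathfrak r$ and $\mathfrak m_{j'}$,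 and the kernel of $\mathfrak m\to\mathfrak{gl}(\mathfrak r)$ is exactly $\mathfrak m_{j'}$, so the centralizer of $\mathfrak r$ is $\mathfrak r\oplus\mathfrak m_{j'}$. It is $\sigma$-stable because $\mathfrak r$ is. Hence $\ell_{j'}$ is $\sigma$-stable, contradicting Step 5.

So $\mathfrak m$ acts trivially on $\mathfrak r$, and $\mathfrak g_{\mathbb C}=\mathfrak m_1\oplus\mathfrak m_2\oplus\mathfrak r$ as Lie algebras. The projection of the simple algebra $\mathfrak s$ to the solvable algebra $\mathfrak r$ is a homomorphism, hence $0$. Together with $p(\mathfrak s)=\ell_1$ this gives $\mathfrak s=\mathfrak m_1$, an ideal of $\mathfrak g_{\mathbb C}$. Then $[\mathfrak s,\mathfrak g_{\mathbb C}]\subset\mathfrak s\subset\mathfrak q$, so $\mathfrak s$ acts trivially on $\mathfrak g_{\mathbb C}/\mathfrak q$. By Step 1 of Section 4 this means $A(\mathfrak s)=0$. The claim is proved, and with it Theorem C.3. $\square$
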